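\title{Every Sylvester rank function on an algebra over a field is regular}

\begin{abstract}
We prove that every Sylvester matrix rank function on a unital algebra over a field is pulled back from a rank function on a von Neumann regular ring. The given rank function is extended first to the algebra obtained by adjoining noncommuting variables, in such a way that matrices of variables behave generically, and then to the universal localization at a square matrix of full rank. These two extensions produce approximate generalized inverses, and an ultrapower makes them exact. For an arbitrary unital ring we show that a rank function is regular if and only if $\mathrm{rk}(p^2)=\mathrm{rk}(p)$ for every prime number $p$.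
\end{abstract}

\section{Introduction}\label{sec:intro}

Rings are associative and unital, ring homomorphisms preserve $1$, and an algebra over a field $k$ is a ring with a homomorphism from $k$ to its center. A \emph{Sylvester matrix rank function} on a ring $R$ assigns to every rectangular matrix $A$ over $R$ a real number $\mathrm{rk}(A)\ge 0$ such that
\begin{itemize}
\item[(S1)] $\mathrm{rk}(0)=0$ and $\mathrm{rk}(1)=1$ for the $1\times1$ matrices $0$ and $1$;
\item[(S2)] $\mathrm{rk}(AB)\le\min(\mathrm{rk}(A),\mathrm{rk}(B))$ whenever $AB$ is defined;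
\item[(S3)] $\mathrm{rk}\begin{pmatrix}A&0\\0&B\end{pmatrix}=\mathrm{rk}(A)+\mathrm{rk}(B)$;
\item[(S4)] $\mathrm{rk}\begin{pmatrix}A&C\\0&B\end{pmatrix}\ge\mathrm{rk}(A)+\mathrm{rk}(B)$.
\end{itemize}
We write $\mathbb P(R)$ for the set of these functions and call them rank functions for short. The axioms retain those properties of the rank of a matrix over a division ring $D$ that make sense over any ring, and they allow non-integer values: on $M_n(D)$, where a matrix with entries in $M_n(D)$ is read as a larger matrix over $D$, the rank divided by $n$ satisfies (S1)--(S4). Rank functions pull back: if $\phi\colon R\to R'$ is a homomorphism, applied to matrices entrywise, and $\mathrm{rk}'\in\mathbb P(R')$, then $\mathrm{rk}'\circ\phi\in\mathbb P(R)$. In this situation we say that $\mathrm{rk}'$ \emph{extends} $\mathrm{rk}'\circ\phi$; the map $\phi$ need not be injective.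

One may ask whether an abstract rank function comes, by pullback, from a ring in which rank has its meaning from linear algebra. A ring $U$ is \emph{von Neumann regular} if for every $a\in U$ there is $b\in U$ with $aba=a$. Then $e=ab$ is an idempotent with $a=ea$, so (S2) gives $\mathrm{rk}(a)=\mathrm{rk}(e)$ for every rank function on $U$: as for a linear map, the rank of $a$ is the size of a projection onto its image. The rings $M_n(D)$ are regular, for if $a=g\,eh$ with $g,h$ invertible and $e$ a diagonal idempotent, then $b=h^{-1}eg^{-1}$ works. We call $\mathrm{rk}\in\mathbb P(R)$ \emph{regular} if it has an extension to a von Neumann regular ring, that is, if there are a von Neumann regular ring $U$, a homomorphism $\phi\colon R\to U$ and $\mathrm{rk}'\in\mathbb P(U)$ with $\mathrm{rk}=\mathrm{rk}'\circ\phi$. The set of regular rank functions is denoted by $\mathbb P_{\mathrm{reg}}(R)$.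

\begin{example}\label{ex:two}
Let $R$ be $k[x]/(x^2)$ or $\mathbb Z/4$, and let $a=x$ or $a=2$. Both rings have length two as modules over themselves. For an $m\times n$ matrix $A$ let $\mathrm{rk}(A)$ be half the length of the module $AR^n\subseteq R^m$. This is a rank function (Example~\ref{ex:length}), and in both cases $\mathrm{rk}(a)=\frac12$ and $a^2=0$.

For $k[x]/(x^2)$ the function is regular. Length is dimension over $k$, so $\mathrm{rk}$ is the pullback of the normalized rank along the regular representation $R\to M_2(k)$, $x\mapsto E_{12}$.

For $\mathbb Z/4$ it is not. Let $R$ be any ring, $p$ a prime number, and $\mathrm{rk}=\mathrm{rk}'\circ\phi$ with $\phi\colon R\to U$ and $U$ regular. The element $c=p\cdot 1_U$ is central in $U$, so $c=cbc=c^2b$ for some $b\in U$, and (S2) gives $\mathrm{rk}'(c)\le\mathrm{rk}'(c^2)\le\mathrm{rk}'(c)$. Hence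
\begin{equation}\label{eq:obstruction}
\mathrm{rk}(p^2\cdot1)=\mathrm{rk}(p\cdot 1)\quad\text{for every }\mathrm{rk}\in\mathbb P_{\mathrm{reg}}(R)\text{ and every prime }p,
\end{equation}
whereas on $\mathbb Z/4$ we have $\mathrm{rk}(2)=\frac12\neq0=\mathrm{rk}(4)$.
\end{example}

The two cases differ in one respect: $2$ stays central under every homomorphism, and $x$ does not. In an algebra over a field each prime number is $0$ or invertible, so \eqref{eq:obstruction} holds automatically and this obstruction disappears. A theorem of Schofield points in the same direction: if $R$ is an algebra over a field, then the rank functions on $R$ taking values in $\frac1n\mathbb Z$ for some $n\in\mathbb N$ are exactly those induced from homomorphisms $R\to M_n(D)$, for some $n\in\mathbb N$ and some division ring $D$, composed with the unique rank function on $M_n(D)$. All of these are regular. The question, posed in \cite{HL}, is whether $\mathbb P(R)=\mathbb P_{\mathrm{reg}}(R)$ for every algebra $R$ over a field, with no restriction on the values. The answer is yes.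

\begin{theorem}\label{thm:A}
Let $R$ be a unital algebra over a field $k$ and $\mathrm{rk}\in\mathbb P(R)$. Then there are a von Neumann regular ring $U$, a Sylvester matrix rank function $\mathrm{rk}'$ on $U$ such that $\mathrm{rk}'(x)=0$ for $x\in U$ only if $x=0$, and a unital homomorphism $\phi\colon R\to U$ with $\mathrm{rk}=\mathrm{rk}'\circ\phi$. In particular $\mathbb P(R)=\mathbb P_{\mathrm{reg}}(R)$.
\end{theorem}

For arbitrary rings, \eqref{eq:obstruction} turns out to be the only obstruction.

\begin{theorem}\label{thm:B}
For a unital ring $R$ and $\mathrm{rk}\in\mathbb P(R)$ the following are equivalent: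
\begin{itemize}
\item[(1)] $\mathrm{rk}\in\mathbb P_{\mathrm{reg}}(R)$;
\item[(2)] $\mathrm{rk}(p^2\cdot1)=\mathrm{rk}(p\cdot1)$ for every prime number $p$;
\item[(3)] $\mathrm{rk}=t_0\,\mathrm{rk}_0+\sum_pt_p\,\mathrm{rk}_p$ with $t_0,t_p\ge0$ and $t_0+\sum_pt_p=1$, where $\mathrm{rk}_p$ is pulled back from $\mathbb P(R/pR)$ and $\mathrm{rk}_0$ from $\mathbb P(R\otimes_{\mathbb Z}\mathbb Q)$; terms with zero coefficient are omitted.
\end{itemize}
\end{theorem}

The proof of Theorem~\ref{thm:A} is self-contained and does not use Schofield's theorem. Theorem~\ref{thm:B} is deduced from Theorem~\ref{thm:A} in Section~\ref{sec:B}.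

\section{Generalized inverses}\label{sec:idea}

We first record what the axioms give at once; $\mathrm{rk}$ is a rank function on a ring $R$.
\begin{itemize}
\item[(E1)] If each of $A,A'$ is a right multiple of the other, or each is a left multiple of the other, then $\mathrm{rk}(A)=\mathrm{rk}(A')$ by (S2). So rank is unchanged by multiplication with invertible matrices, in particular by permutations of rows or columns and by block row and column operations, and it is unchanged when a block $[A\,|\,AZ]$ is replaced by $A$. After permuting rows and columns, (S4) holds for lower triangular block matrices as well.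
\item[(E2)] $\mathrm{rk}(I_n)=n$ by (S3), so an $m\times n$ matrix $A=I_mA=AI_n$ has rank at most $\min(m,n)$, and an invertible $s\times s$ matrix has rank $s$. A zero matrix factors through the $1\times1$ zero matrix and has rank $0$.
\item[(E3)] $\mathrm{rk}(A+A')\le\mathrm{rk}(A)+\mathrm{rk}(A')$, because $A+A'=[I\,|\,I]\left(\begin{smallmatrix}A&0\\0&A'\end{smallmatrix}\right)\left[\begin{smallmatrix}I\\I\end{smallmatrix}\right]$. A matrix with a single nonzero entry $a$ factors through $a$, so the rank of a matrix is at most the sum of the ranks of its entries.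
\end{itemize}

To prove Theorem~\ref{thm:A} we must create, for each $a\in R$, an element $b$ with $aba=a$ without changing any rank. Over a field, a generalized inverse of a matrix $B$ of rank $s$ is found by choosing $X,Y$ such that the $s\times s$ matrix $XBY$ is invertible and taking $C=Y(XBY)^{-1}X$. The following identity measures how well this $C$ does for an arbitrary rank function.

\begin{lemma}\label{lem:schur}
Let $B,X,Y$ be matrices over $R$ of sizes $m\times n$, $s\times m$, $n\times s$ such that $Q=XBY$ is invertible, and let $C=YQ^{-1}X$. Then $\mathrm{rk}(B-BCB)=\mathrm{rk}(B)-s$.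
\end{lemma}

\begin{proof}
Let $G=\left(\begin{smallmatrix}B&BY\\XB&Q\end{smallmatrix}\right)$. Then
\[
\begin{pmatrix}I&0\\-X&I\end{pmatrix}G\begin{pmatrix}I&-Y\\0&I\end{pmatrix}=\begin{pmatrix}B&0\\0&0\end{pmatrix}
\]
and
\[
\begin{pmatrix}I&-BYQ^{-1}\\0&I\end{pmatrix}G\begin{pmatrix}I&0\\-Q^{-1}XB&I\end{pmatrix}=\begin{pmatrix}B-BCB&0\\0&Q\end{pmatrix}.
\]
By (E1), (S3) and (E2), $\mathrm{rk}(B)=\mathrm{rk}(G)=\mathrm{rk}(B-BCB)+s$.
\end{proof}

The lemma removes an integer amount $s$ of rank, while $\mathrm{rk}(a)$ is a real number in $[0,1]$. We therefore apply it to $B=aI_N$, which has rank $N\,\mathrm{rk}(a)$, with $s=\lfloor N\,\mathrm{rk}(a)\rfloor$. The error $B-BCB$ has rank below $1$, hence below $1/N$ in the normalized rank function of the ring of $N\times N$ matrices, where $B$ is the image of $a$. What is missing are the matrices $X$, $Y$ and $Q^{-1}$.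

\begin{example}\label{ex:small}
Take $R=k[x]/(x^2)$ with the rank function of Example~\ref{ex:two}, $a=x$, $N=2$. Then $B=xI_2$ has rank $1$ and $s=1$. We need a column $Y=(y_1,y_2)^T$ and a row $X=(x_1,x_2)$ such that $Q=x_1xy_1+x_2xy_2$ is invertible, and for this the column $BY=(xy_1,xy_2)^T$ must have rank $1$. If $y_1,y_2$ commute with $x$, then $BY=Yx$ has rank at most $\mathrm{rk}(x)=\frac12$. So the entries of $Y$ lie neither in $R$ nor in a polynomial ring over $R$. In the extension $M_2(k)$, where $x=E_{12}$, take $y_1=E_{21}$, $y_2=1$, $x_1=1$, $x_2=E_{21}$. Then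
\[
BY=\begin{pmatrix}E_{11}\\E_{12}\end{pmatrix},\qquad Q=E_{11}+E_{21}E_{12}=1,\qquad C=YX=\begin{pmatrix}E_{21}&0\\1&E_{21}\end{pmatrix},
\]
and $BCB=B$, since $E_{12}E_{21}E_{12}=E_{12}$ and $E_{12}E_{12}=0$. The two halves of rank in $xI_2$ have been collected in a single column. For $\mathbb Z/4$ and $B=2I_2$ this is impossible: $BY=Y\cdot 2$ has rank at most $\frac12$ in every extension.
\end{example}

In general no model such as $M_2(k)$ is available, since finding one is the problem itself. We take the entries of $X$ and $Y$ to be noncommuting variables, which commute with the field $k$ and are subject to no other relation, and we build the extended rank function from $\mathrm{rk}$ alone. Section~\ref{sec:free} does this so that $XBY$ has full rank $s$; it is the only place where the field matters. Section~\ref{sec:loc} shows that a matrix of full rank can be inverted without changing the rank function. Section~\ref{sec:A} iterates and passes to an ultrapower. Both extension steps are easier for modules than for matrices, because a function of the cokernel is automatically invariant under invertible matrices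 over the larger ring.

\section{Module rank functions}\label{sec:modules}

Modules are right modules. An $m\times n$ matrix $A$ over $R$ is the map $R^n\to R^m$ of left multiplication on columns. A module is finitely presented (f.p.) if it is the cokernel of such a matrix; $\mathrm{fp}(R)$ is the class of f.p.\ modules. The quotient of an f.p.\ module by a finitely generated (f.g.) submodule is f.p., and the kernel of a surjection from $R^m$ onto an f.p.\ module is f.g.

A \emph{module rank function} assigns to each isomorphism class in $\mathrm{fp}(R)$ a real number $\dim M\ge0$ such that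
\begin{itemize}
\item[(M1)] $\dim R=1$;
\item[(M2)] $\dim(M\oplus N)=\dim M+\dim N$;
\item[(M3)] $\dim M_3\le\dim M_2\le\dim M_1+\dim M_3$ if $M_1\to M_2\to M_3\to0$ is exact.
\end{itemize}
Nothing is required of submodules: $\dim$ need not be additive on short exact sequences.

\begin{lemma}[Malcolmson, Schofield]\label{lem:dict}
The formula $\dim(\operatorname{coker}A)=m-\mathrm{rk}(A)$, for $A$ of size $m\times n$, defines a bijection between Sylvester matrix rank functions and module rank functions on $R$.
\end{lemma}

\begin{proof}
\emph{From $\dim$ to $\mathrm{rk}$.} By (M2), $\dim 0=0$ and $\dim R^m=m$; this gives (S1), and $\mathrm{rk}\ge0$ follows from (M3). Since cokernels commute with direct sums, (M2) gives (S3). The surjection $\operatorname{coker}AB\to\operatorname{coker}A$ gives $\mathrm{rk}(AB)\le\mathrm{rk}(A)$. For $A$ of size $m\times n$ consider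
\[
R^n\to R^m\oplus\operatorname{coker}B\to\operatorname{coker}AB\to0,\qquad x\mapsto(-Ax,[x]),\quad(y,[x])\mapsto[y+Ax].
\]
It is exact: if $y+Ax=ABz$, then $(y,[x])$ is the image of $x-Bz$. So $m+n-\mathrm{rk}(B)\le n+m-\mathrm{rk}(AB)$, which is $\mathrm{rk}(AB)\le\mathrm{rk}(B)$. For $T=\left(\begin{smallmatrix}A&C\\0&B\end{smallmatrix}\right)$ the sequence $\operatorname{coker}A\to\operatorname{coker}T\to\operatorname{coker}B\to0$ is exact, since $(x,Bz)-T(0,z)=(x-Cz,0)$, and (M3) gives (S4).

\emph{From $\mathrm{rk}$ to $\dim$.} Let $\pi\colon R^m\to M$ and $\pi'\colon R^{m'}\to M$ be surjections with kernels $\operatorname{im}A$ and $\operatorname{im}A'$. Write $\pi'=\pi P$ with a matrix $P$. The automorphism $(x,y)\mapsto(x+Py,y)$ of $R^{m+m'}$ carries $\ker(\pi,\pi')$ onto $\ker(\pi,0)=\operatorname{im}(A\oplus I_{m'})$. By symmetry another automorphism carries $\ker(\pi,\pi')$ onto $\operatorname{im}(I_m\oplus A')$. So for some invertible $G$ the matrices $G(A\oplus I_{m'})$ and $I_m\oplus A'$ have the same image, and each is a right multiple of the other. By (E1) and (S3), $\mathrm{rk}(A)+m'=m+\mathrm{rk}(A')$,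 so $\dim M$ is well defined. It is nonnegative by (E2), and (M1), (M2) follow from (S1), (S3).

For (M3) let $M_1=\operatorname{coker}A_1$ and $M_2=\operatorname{coker}A_2$, where $A_1$ has $p$ rows and $A_2$ has $m$ rows. Lift $M_1\to M_2$ to $P\colon R^p\to R^m$. Then $PA_1=A_2Z$ for some $Z$, and $M_3\cong\operatorname{coker}[A_2\,|\,P]$. As $A_2$ is a right multiple of $[A_2\,|\,P]$, we get $\dim M_3\le\dim M_2$. Further,
\[
\mathrm{rk}(A_2)+p=\mathrm{rk}\begin{pmatrix}A_2&P\\0&I_p\end{pmatrix}=\mathrm{rk}\begin{pmatrix}A_2&P&0\\0&I_p&A_1\end{pmatrix}\ge\mathrm{rk}[A_2\,|\,P]+\mathrm{rk}(A_1).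
\]
The first equality is a row operation; the second holds by (E1) because the third block column is the second times $A_1$ minus the first times $Z$; the inequality is (S4) in lower triangular form. Rearranged, this is $\dim M_2\le\dim M_1+\dim M_3$. The two constructions are inverse to each other by definition.
\end{proof}

\begin{example}\label{ex:length}
If $R$ has length two as a right module, then half the length is a module rank function, because length is additive on short exact sequences. The corresponding $\mathrm{rk}(A)=m-\frac12\operatorname{length}(R^m/AR^n)$ is the function of Example~\ref{ex:two}.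
\end{example}

Let $\phi\colon R\to R'$ be a homomorphism. Since $\operatorname{coker}\phi(A)=(\operatorname{coker}A)\otimes_RR'$, a rank function on $R'$ extends $\mathrm{rk}$ exactly when its module rank function takes the value $\dim N$ at $N\otimes_RR'$ for all $N\in\mathrm{fp}(R)$.

For a map $f\colon N\to N'$ in $\mathrm{fp}(R)$ put $\mathrm{rk}(f)=\dim N'-\dim\operatorname{coker}f$. This plays the role of the dimension of the image, which need not be f.p. If $f$ factors through a surjection $N\to N_1$ with $N_1\in\mathrm{fp}(R)$, then $N_1\to N'\to\operatorname{coker}f\to0$ is exact, so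
\begin{equation}\label{eq:rkf}
\mathrm{rk}(f)\le\dim N_1;\qquad\text{in particular }\mathrm{rk}(f)\le\dim N.
\end{equation}

\section{Adjoining noncommuting variables}\label{sec:free}

In this section $k$ is a field, $R$ is a $k$-algebra with a rank function $\mathrm{rk}$ and module rank function $\dim$, so that $R\ne0$, and $\otimes$ without subscript is $\otimes_k$. Vector space dimension is always written $\dim_k$. Let $V$ be a $k$-vector space with basis $z_1,\dots,z_d$ and let
\[
S=R\langle V\rangle=R*_kk\langle z_1,\dots,z_d\rangle
\]
be the free product of $k$-algebras: a $k$-algebra map from $S$ to $A$ is a $k$-algebra map $R\to A$ together with $d$ arbitrary elements of $A$. Applied to $A=\operatorname{End}_k(M)^{\mathrm{op}}$, this says that an $S$-module is an $R$-module $M$ with a $k$-linear map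
\[
\mu=\mu_M\colon M\otimes V\to M,\qquad\textstyle\sum_im_i\otimes z_i\mapsto\sum_im_iz_i,
\]
on which no further condition is imposed. The $S$-linear maps are the $R$-linear maps that commute with $\mu$. For an $R$-submodule $N$ of $M$ we regard $N\otimes V$ as a subspace of $M\otimes V$.

\subsection{Presentations relative to $R$}

We want to measure an f.p.\ $S$-module by ``generators minus relations'', where the generators form an f.p.\ $R$-module $N$, of size $\dim N$, and each relation involving the variables counts $1$. Relations of the form $\sum_in_iz_i=n$ with $n_i,n\in N$ suffice: a relation such as $nz_1z_2=0$ is replaced by a new free generator $n'$ and the two relations $nz_1=n'$, $n'z_2=0$, and this does not change the count.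

\begin{definition}
A \emph{datum} $D=(N,W,u,v)$ consists of $N\in\mathrm{fp}(R)$, a finite-dimensional $k$-vector space $W$, and $k$-linear maps $u\colon W\to N\otimes V$ and $v\colon W\to N$. Put $\chi(D)=\dim N-\dim_kW$. The datum is \emph{reduced} if $u$ is injective. For an $S$-module $X$, an $R$-map $\varphi\colon N\to X$ is \emph{compatible} with $W$ if $\mu_X(\varphi\otimes1)u=\varphi v$. We say that $D$ \emph{presents} the $S$-module $M$ through the $R$-map $\iota\colon N\to M$ if, for all $S$-modules $X$, the map $\psi\mapsto\psi\iota$ is a bijection from $\operatorname{Hom}_S(M,X)$ onto the set of compatible maps $N\to X$.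
\end{definition}

An element $w\in W$ with $u(w)=\sum_in_i\otimes z_i$ stands for the relation $\sum_in_iz_i=v(w)$, and $D$ is reduced when the left-hand sides of the relations are linearly independent over $k$. The pair $(M,\iota)$ is unique up to isomorphism, and it exists: take the quotient $M(D)$ of $N\otimes_RS$ by the $S$-submodule generated by the elements $\sum_in_i\otimes_Rz_i-v(w)\otimes_R1$, with $w$ running through a basis of $W$. Thus $M(D)$ is an f.p.\ $S$-module, generated by $\iota(N)$, and $\iota$ itself is compatible.

\begin{lemma}\label{lem:Q}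
Let $D=(N,W,u,v)$ present $M$ through $\iota$. Let $K\subseteq N$ be an f.g.\ $R$-submodule and $W_0\subseteq W$ a subspace with $u(W_0)\subseteq K\otimes V$ and $v(W_0)\subseteq K$. Then the induced datum $(N/K,W/W_0,\bar u,\bar v)$ presents $M/\iota(K)S$.
\end{lemma}

\begin{proof}
The hypotheses make $\bar u,\bar v$ well defined. Maps $N/K\to X$ compatible with $W/W_0$ are the same as maps $N\to X$ that are compatible with $W$ and kill $K$. These correspond to the $S$-maps $M\to X$ killing $\iota(K)$, that is, to the $S$-maps $M/\iota(K)S\to X$.
\end{proof}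

The number $\chi(D)$ depends on $D$ and not only on $M(D)$, because a relation may be repeated. Redundancy of this kind shows up as a kernel of $u$, and removing it does not lower $\chi$.

\begin{lemma}\label{lem:reduce}
For every datum $D$ there is a reduced datum $D'$ with $M(D')\cong M(D)$ and $\chi(D')\ge\chi(D)$.
\end{lemma}

\begin{proof}
We use induction on $\dim_kW$. Suppose $q=\dim_k\ker u>0$ and let $K=v(\ker u)R$. For $w\in\ker u$ we have $\iota v(w)=\mu(\iota\otimes1)u(w)=0$, so $\iota(K)=0$, and by Lemma~\ref{lem:Q} the datum $(N/K,W/\ker u,\bar u,\bar v)$ presents $M(D)$. There is an exact sequence $R^q\to N\to N/K\to0$, so $\dim N/K\ge\dim N-q$ by (M3), while $\dim_kW$ drops by exactly $q$. Hence $\chi$ does not decrease. The map $\bar u$ may again have a kernel, since left-hand sides can become dependent modulo $K$, but the induction hypothesis applies.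
\end{proof}

\subsection{The module presented by a reduced datum}

In a reduced datum the relations do not interact: they prescribe $\mu$ on the subspace $u(W)$ of $N\otimes V$, and everywhere else $\mu$ produces new free generators. For an $S$-module $M$ and an $R$-submodule $N\subseteq M$ put
\[
W(N)=\{t\in N\otimes V:\mu(t)\in N\}.
\]

\begin{lemma}\label{lem:normal}
Let the reduced datum $D=(N,W,u,v)$ present $M$ through $\iota$.
\begin{itemize}
\item[(a)] $\iota$ is injective. With $N$ viewed as a submodule of $M$, we have $u(W)=W(N)$ and $v=\mu u$.
\item[(b)] Every finite subset of $M$ lies in an $R$-submodule $N'=N\oplus F$ of $M$, with $F$ free of finite rank $q$, such that $\dim_kW(N')=\dim_kW+q$ and $D'=(N',W(N'),\mathrm{incl},\mu)$ is a reduced datum presenting $M$ through the inclusion. In particular $\chi(D')=\chi(D)$.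
\end{itemize}
\end{lemma}

\begin{proof}
Identify $W$ with $u(W)\subseteq N\otimes V$. We construct $M$ directly, as the union of $R$-modules $N=N_0\subseteq N_1\subseteq\cdots$. Choose a basis $E_0$ of a complement of $W$ in $N_0\otimes V$, let $N_1=N_0\oplus\bigoplus_{e\in E_0}\hat eR$ with $\hat eR$ free on a new symbol $\hat e$, and define the $k$-linear map $\mu\colon N_0\otimes V\to N_1$ by $\mu|_W=v$ and $\mu(e)=\hat e$. For $i\ge1$ choose a basis $E_i$ of a complement of $N_{i-1}\otimes V$ in $N_i\otimes V$, let $N_{i+1}=N_i\oplus\bigoplus_{e\in E_i}\hat eR$, and extend $\mu$ to $N_i\otimes V\to N_{i+1}$ by $\mu(e)=\hat e$. The union $M_\infty$ carries $\mu\colon M_\infty\otimes V\to M_\infty$ and so is an $S$-module. With $E$ the disjoint union of the $E_i$,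
\begin{equation}\label{eq:normal}
M_\infty=N\oplus\bigoplus_{e\in E}\hat eR,\qquad M_\infty\otimes V=W\oplus\bigoplus_{e\in E}ke .
\end{equation}
Let $\varphi\colon N\to X$ be compatible with $W$. An $R$-linear extension of $\varphi$ to $M_\infty$ is $S$-linear if and only if $\varphi(\hat e)=\mu_X(\varphi\otimes1)(e)$ for all $e\in E$, by the second decomposition in \eqref{eq:normal}. For $e\in E_i$ the right side involves only $\varphi|_{N_i}$, and the $\hat e$ are free generators, so these equations define exactly one extension, by induction on $i$. Hence $D$ presents $M_\infty$ through the inclusion of $N$, and we may take $M=M_\infty$.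

Let $E'\subseteq E$ and $N'=N\oplus\bigoplus_{e\in E'}\hat eR$. For $t=w+\sum_ec_ee\in M\otimes V$ with $w\in W$, $c_e\in k$, we have $\mu(t)=v(w)+\sum_e\hat ec_e$. A nonzero scalar is nonzero in $R$, so
\begin{equation}\label{eq:membership}
\mu(t)\in N'\iff c_e=0\text{ for all }e\notin E'.
\end{equation}
The case $E'=\emptyset$ gives (a).

For (b) call $E'$ \emph{closed} if $E'\subseteq N'\otimes V$. An element $e\in E_i$ lies in $N_i\otimes V$ and so involves finitely many $\hat e'$, all with $e'\in E_0\cup\dots\cup E_{i-1}$. Adding these $e'$ and repeating on lower levels, we see that every finite subset of $E$ lies in a finite closed subset. Choose a finite closed $E'$ such that $N'$ contains the given finite set, and let $q=|E'|$. By \eqref{eq:membership} and closedness, $W(N')=W\oplus\bigoplus_{e\in E'}ke$. A map $N\to X$ compatible with $W$ extends uniquely to a map $N'\to X$ compatible with $W(N')$, by the same induction on the level, which stays inside $N'$ because $E'$ is closed. So in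
\[
\operatorname{Hom}_S(M,X)\to\{\text{compatible }N'\to X\}\to\{\text{compatible }N\to X\}
\]
the second restriction map and the composite are bijective, hence so is the first.
\end{proof}

For $D=(R,0,0,0)$ we have $M=S$, and $N_i$ is the span of the words of degree at most $i$ in the variables. By (a), a reduced datum presenting $M$ is determined by the submodule $N\subseteq M$; we write it as $(N,W(N))$. A reduced datum presenting $0$ has $N=0$, hence $W=0$ and $\chi=0$. With Lemma~\ref{lem:reduce} this gives the inequality that drives all later comparisons: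
\begin{equation}\label{eq:zero}
M(D)=0\ \Longrightarrow\ \chi(D)\le0 .
\end{equation}
In words, killing generators of size $\dim N$ takes at least $\dim N$ relations.

\begin{lemma}\label{lem:chi}
Every f.p.\ $S$-module $M$ is presented by a reduced datum, and $\chi(D)$ has the same value $\chi(M)$ for all reduced data $D$ presenting $M$. Moreover $\chi(D)\le\chi(M(D))$ for every datum $D$, and $\chi(M\oplus M')=\chi(M)+\chi(M')$.
\end{lemma}

\begin{proof}
\emph{Existence.} Let $M$ be the quotient of $S^m$ by the submodule generated by $r_1,\dots,r_l$. The reduced datum $(R^m,0,0,0)$ presents $S^m$, and Lemma~\ref{lem:normal}(b) gives a datum $(N',W(N'))$ presenting $S^m$ with all $r_j\in N'$. Lemma~\ref{lem:Q} with $K=\sum_jr_jR$ and $W_0=0$ gives a datum presenting $M$, and Lemma~\ref{lem:reduce} makes it reduced.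

\emph{Invariance.} Let $D_1=(N_1,W(N_1))$ and $D_2=(N_2,W(N_2))$ be reduced data presenting $M$. Apply Lemma~\ref{lem:normal}(b) to $D_1$ and a finite generating set of $N_2$. We obtain a reduced datum $D'=(N',W(N'))$ presenting $M$ with $N'\supseteq N_2$ and $\chi(D')=\chi(D_1)$. From the definition, $W(N_2)\subseteq W(N')$, and Lemma~\ref{lem:Q} with $K=N_2$, $W_0=W(N_2)$ shows that $(N'/N_2,W(N')/W(N_2))$ presents $M/N_2S=0$. By (M3) and \eqref{eq:zero},
\[
\dim N'-\dim N_2\le\dim N'/N_2\le\dim_kW(N')-\dim_kW(N_2).
\]
Thus $\chi(D_1)=\chi(D')\le\chi(D_2)$, and by symmetry $\chi(D_1)=\chi(D_2)$.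

The inequality $\chi(D)\le\chi(M(D))$ is Lemma~\ref{lem:reduce}. The direct sum of reduced data presenting $M$ and $M'$ is reduced and presents $M\oplus M'$, which gives additivity.
\end{proof}

\subsection{The rank function on $S$}

The invariant $\chi$ is additive and has the right value $\chi(N\otimes_RS)=\dim N$, computed from the reduced datum $(N,0,0,0)$. It is not a module rank function.

\begin{example}\label{ex:chi}
For $R=k$, the datum $(k,V,\mathrm{id},0)$ is reduced and presents the module $S/\sum_iz_iS$, so this module has $\chi=1-d$, which is negative for $d\ge2$. For $R=k[x]/(x^2)$ as in Example~\ref{ex:two} and one variable $y$, the module $S/xyS$ is presented by $N=R$, $W=k$, $u(1)=x\otimes y$, $v=0$. This datum is reduced, so $\chi(S/xyS)=0$. The quotient $S/xS=(R/xR)\otimes_RS$ has $\chi=\frac12$. The relation $xy=0$ was charged $1$, although it can be achieved at the cost $\frac12$ by killing $x$.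
\end{example}

A module rank function is monotone under quotients, so we replace $\chi$ by the least monotone function above it. For an f.p.\ $S$-module $M$ put
\[
\dim_SM=\sup\{\chi(M'):M'\text{ an f.p.\ quotient of }M\}.
\]
The quotient $M'=0$ shows $\dim_SM\ge0$. To control the supremum we compare $\chi$ along an arbitrary $S$-map. The image of the map need not be f.p., so it has no $\chi$; the number $\varepsilon$ below, generators of the image minus the relations that survive in it, is the substitute.

\begin{lemma}\label{lem:compare}
Let $D=(N,W,u,v)$ be a datum presenting $M$ through $\iota$, and let $\alpha\colon M\to M'$ be an $S$-map with $M'$ f.p. There is a map $f\colon N\to N'$ in $\mathrm{fp}(R)$ such that the number $\varepsilon=\mathrm{rk}(f)-\dim_k(f\otimes1)u(W)$ satisfies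
\begin{itemize}
\item[(a)] $\chi(M')\le\chi(\operatorname{coker}\alpha)+\varepsilon$; in particular $\chi(M')\le\varepsilon$ if $\alpha$ is surjective;
\item[(b)] $\varepsilon\le\dim_SM$.
\end{itemize}
\end{lemma}

\begin{proof}
By Lemmas~\ref{lem:chi} and \ref{lem:normal}(b) there is a reduced datum $(N',W(N'))$ presenting $M'$ with $\alpha\iota(N)\subseteq N'\subseteq M'$. Let $f\colon N\to N'$ be given by $\alpha\iota$, and let $W_f=(f\otimes1)u(W)\subseteq f(N)\otimes V$. Since $\alpha\iota$ is compatible with $W$,
\begin{equation}\label{eq:compat}
\mu(f\otimes1)u(w)=fv(w)\in f(N)\qquad(w\in W).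
\end{equation}

(a) By \eqref{eq:compat}, $W_f\subseteq W(N')$ and $\mu(W_f)\subseteq f(N)$. Lemma~\ref{lem:Q} with $K=f(N)$ shows that $(\operatorname{coker}f,W(N')/W_f)$ presents $M'/f(N)S$, which is $\operatorname{coker}\alpha$ because $\iota(N)$ generates $M$. By Lemma~\ref{lem:chi},
\[
\chi(\operatorname{coker}\alpha)\ge\dim N'-\mathrm{rk}(f)-\dim_kW(N')+\dim_kW_f=\chi(M')-\varepsilon .
\]

(b) Let $W_0=\ker((f\otimes1)u)$, so $\dim_kW/W_0=\dim_kW_f$. For $w\in W_0$ we have $u(w)\in\ker(f\otimes1)=(\ker f)\otimes V$, and $v(w)\in\ker f$ by \eqref{eq:compat}. The kernel of $f$ need not be f.g., but $W_0$ is finite-dimensional, so there is an f.g.\ submodule $K\subseteq\ker f$ with $u(W_0)\subseteq K\otimes V$ and $v(W_0)\subseteq K$. By Lemma~\ref{lem:Q}, $(N/K,W/W_0)$ presents an f.p.\ quotient $M''$ of $M$. Since $f$ factors through $N/K$, Lemma~\ref{lem:chi} and \eqref{eq:rkf} give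
\[
\dim_SM\ge\chi(M'')\ge\dim N/K-\dim_kW_f\ge\varepsilon.\qedhere
\]
\end{proof}

\begin{proposition}\label{prop:free}
The function $\dim_S$ is a module rank function on $S=R\langle V\rangle$ with $\dim_S(N\otimes_RS)=\dim N$ for all $N\in\mathrm{fp}(R)$. The corresponding rank function $\mathrm{rk}_S$ extends $\mathrm{rk}$.
\end{proposition}

\begin{proof}
Let $M'$ be an f.p.\ quotient of $N\otimes_RS$. Lemma~\ref{lem:compare}(a) for the datum $(N,0,0,0)$ and \eqref{eq:rkf} give $\chi(M')\le\mathrm{rk}(f)\le\dim N$, with equality for $M'=N\otimes_RS$. So $\dim_S(N\otimes_RS)=\dim N$, which contains (M1). A quotient of a quotient is a quotient, so $\dim_S$ is monotone under surjections; this is the first inequality of (M3), and it shows that $\dim_S$ is finite, since $\dim_SS^m=m$.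

Let $M_1\to M_2\to M_3\to0$ be exact, let $M'$ be an f.p.\ quotient of $M_2$, and let $\alpha\colon M_1\to M_2\to M'$ be the composite. Then $\operatorname{coker}\alpha$ is an f.p.\ quotient of $M_3$. Both parts of Lemma~\ref{lem:compare}, for any datum presenting $M_1$, give $\chi(M')\le\dim_SM_3+\dim_SM_1$. The supremum over $M'$ is the second inequality of (M3).

In (M2), the inequality $\le$ is (M3) for $M\to M\oplus N\to N\to0$. For $\ge$, a direct sum of f.p.\ quotients of $M$ and $N$ is an f.p.\ quotient of $M\oplus N$, and $\chi$ is additive.
\end{proof}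

\subsection{Matrices of variables are generic}

\begin{proposition}\label{prop:generic}
Let $B$ be an $m\times n$ matrix over $R$, let $s\ge1$, and let $Y=(y_{ij})$ be an $n\times s$ matrix whose entries form the basis of $V$. Then $\mathrm{rk}_S(BY)=\min(s,\mathrm{rk}(B))$.
\end{proposition}

\begin{proof}
The inequality $\le$ follows from (S2) and (E2). Let $b_1,\dots,b_n\in R^m$ be the columns of $B$. The $j$-th column of $BY$ is $\sum_ib_iy_{ij}$, so $M=\operatorname{coker}(BY)$ is presented by the datum
\[
N=R^m,\qquad W=k^s,\qquad u(e_j)=\textstyle\sum_ib_i\otimes y_{ij},\qquad v=0 .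
\]
Let $M'$ be an f.p.\ quotient of $M$ and take $f\colon R^m\to N'$ from Lemma~\ref{lem:compare}, so that $\chi(M')\le\mathrm{rk}(f)-\dim_k(f\otimes1)u(W)$. There are two cases.

Suppose $f(b_l)\ne0$ for some $l$. If $\sum_jc_j\sum_if(b_i)\otimes y_{ij}=0$ with $c_j\in k$, then the coefficient of $y_{lj}$ gives $f(b_l)c_j=0$, hence $c_j=0$. So all $s$ relations stay independent, and $\chi(M')\le\mathrm{rk}(f)-s\le m-s$.

Suppose $f(b_i)=0$ for all $i$. Then $f$ factors through $\operatorname{coker}B$, and \eqref{eq:rkf} gives $\chi(M')\le\mathrm{rk}(f)\le m-\mathrm{rk}(B)$.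

Hence $\dim_SM\le m-\min(s,\mathrm{rk}(B))$, which is the inequality $\ge$.
\end{proof}

For $R=k[x]/(x^2)$ this gives $\mathrm{rk}_S(xy)=\frac12$, matching Example~\ref{ex:chi}, and rank $1$ for the column $(xy_1,xy_2)^T$ of Example~\ref{ex:small}.

\begin{remark}
The field was used to count relations by $\dim_k$, to choose complements and bases in Lemma~\ref{lem:normal}, and to conclude $c=0$ from $f(b)c=0$ with $f(b)\neq 0$. No analogue of Proposition~\ref{prop:generic} holds with $\mathbb Z/4$ in place of $k$, by the last sentence of Example~\ref{ex:small}.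
\end{remark}

It remains to multiply by a generic matrix on the left, which we do by passing to the opposite ring.

\begin{corollary}\label{cor:XBY}
Let $B$ be an $m\times n$ matrix over $R$ and $s$ an integer with $1\le s\le\mathrm{rk}(B)$. Let $X$ and $Y$ be matrices of sizes $s\times m$ and $n\times s$ whose entries are distinct variables. Then $\mathrm{rk}$ extends to a rank function on $R\langle X,Y\rangle$ for which $XBY$ has rank $s$.
\end{corollary}

\begin{proof}
For a ring $A$, transposition matches matrices over $A$ with matrices over $A^{\mathrm{op}}$, and $(GH)^T=H^TG^T$ when the product on the right is taken over $A^{\mathrm{op}}$. Hence $G\mapsto\mathrm{rk}(G^T)$ is a bijection $\mathbb P(A)\to\mathbb P(A^{\mathrm{op}})$; for (S4) use the lower triangular form in (E1). The bijection respects extensions.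

By Propositions~\ref{prop:free} and \ref{prop:generic}, $\mathrm{rk}$ extends to $A=R\langle Y\rangle$ so that $BY$ has rank $s$. Over $A^{\mathrm{op}}$ the $s\times m$ matrix $(BY)^T$ has rank $s$, and the same propositions extend the rank function to $A^{\mathrm{op}}\langle X\rangle$ so that $(BY)^TX^T$ has rank $s$. The universal property of the free product gives $A^{\mathrm{op}}\langle X\rangle=(A\langle X\rangle)^{\mathrm{op}}$, and $(BY)^TX^T=(XBY)^T$. Transposing back gives the claim on $A\langle X\rangle=R\langle X,Y\rangle$.
\end{proof}

\section{Inverting a matrix of full rank}\label{sec:loc}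

Here $R$ is any ring with a rank function $\mathrm{rk}$ and module rank function $\dim$. For $Q\in M_s(R)$ let $L$ be the ring obtained from $R$ by adjoining the entries of an $s\times s$ matrix $Q'$ subject to $QQ'=Q'Q=I_s$. The map $R\to L$ is the \emph{universal localization} at $Q$: every homomorphism from $R$ that makes $Q$ invertible factors uniquely through it. If $\mathrm{rk}$ extends to $L$, then $\mathrm{rk}(Q)=s$ by (E2). The converse holds.

\begin{proposition}\label{prop:loc}
If $\mathrm{rk}(Q)=s$, then $\mathrm{rk}$ extends to a rank function on $L$.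
\end{proposition}

An extension must satisfy $\dim_L(N\otimes_RL)=\dim N$, and we shall see that every f.p.\ $L$-module has the form $N\otimes_RL$. The difficulty is that $N$ is far from unique and that we have no description of the elements of $L$. We therefore build $P\to P\otimes_RL$ from elementary steps, each of which differs from an isomorphism by a copy of $\operatorname{coker}Q$; the hypothesis says $\dim\operatorname{coker}Q=0$.

Call an $R$-module $X$ \emph{local} if $f\mapsto fQ$ is a bijection of $\operatorname{Hom}_R(R^s,X)$ onto itself. Identify $f$ with a row in $X^s$. Matrices over $\operatorname{End}_{\mathbb Z}(X)^{\mathrm{op}}$ act on such rows from the right, and $M_s(\operatorname{End}_{\mathbb Z}(X)^{\mathrm{op}})=\operatorname{End}_{\mathbb Z}(X^s)^{\mathrm{op}}$. So $X$ is local if and only if $R\to\operatorname{End}_{\mathbb Z}(X)^{\mathrm{op}}$ makes $Q$ invertible, that is, if and only if the $R$-module structure extends to an $L$-module structure, which is then unique. An $R$-map between local modules, applied to rows, commutes with $Q$, hence with $Q^{-1}$, hence with the entries of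 $Q^{-1}$, and so it is $L$-linear. It follows that $\eta_P\colon P\to P\otimes_RL$ is the universal $R$-map from $P$ to a local module. In this section $\otimes L$ means $\otimes_RL$.

\begin{definition}
A \emph{basic map} is a natural map $h\colon N\to N'$ in $\mathrm{fp}(R)$ of one of two types:
\begin{itemize}
\item[(i)] $N'=(N\oplus R^s)/\{(f(x),-Qx):x\in R^s\}$ for some $f\colon R^s\to N$;
\item[(ii)] $N'=N/g(R^s)$ for some $g\colon R^s\to N$ with $gQ=0$.
\end{itemize}
Let $\mathcal I$ be the class of finite compositions of basic maps and isomorphisms in $\mathrm{fp}(R)$.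
\end{definition}

For $s=1$ and $Q=q$, type (i) adjoins a solution $n'$ of $n'q=n$, and type (ii) kills an element $n$ with $nq=0$. These repair the failure of surjectivity and of injectivity of $f\mapsto fQ$. Recall that the pushout of $h\colon N\to N'$ along $\alpha\colon N\to P$ is the map $P\to(P\oplus N')/\{(\alpha(n),-h(n))\}$; a map of type (i) is the pushout of $Q$ along $f$.

\begin{lemma}\label{lem:F}
Let $h\colon N\to N'$ be in $\mathcal I$.
\begin{itemize}
\item[(a)] Every $R$-map from $N$ to a local module extends uniquely along $h$ to $N'$. The map $h\otimes L$ is an isomorphism.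
\item[(b)] $\dim N'=\dim N$ and $\dim\operatorname{coker}h=0$.
\item[(c)] The pushout of $h$ along any map $\alpha\colon N\to P$ in $\mathrm{fp}(R)$ is in $\mathcal I$.
\item[(d)] If $\delta\colon N'\to P$ is a map in $\mathrm{fp}(R)$ with $\delta h=0$, then $p\delta=0$ for some $p\colon P\to P'$ in $\mathcal I$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) It suffices to treat basic maps. Let $X$ be local and $\alpha\colon N\to X$. In type (i), an extension is a map $\beta\colon R^s\to X$ with $\beta Q=\alpha f$, and there is exactly one. In type (ii), $\alpha gQ=0$ forces $\alpha g=0$, so $\alpha$ factors, uniquely, through $N'$. Thus $\operatorname{Hom}_L(N'\otimes L,X)\to\operatorname{Hom}_L(N\otimes L,X)$ is bijective for all $L$-modules $X$, and therefore $h\otimes L$ is an isomorphism.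

(b) Type (i): $\operatorname{coker}h\cong\operatorname{coker}Q$ has dimension $0$, so $\dim N'\le\dim N$ by (M3), and the exact sequence $R^s\to N\oplus R^s\to N'\to0$ gives $\dim N+s\le s+\dim N'$. Type (ii): $h$ is onto and $\operatorname{coker}Q\to N\to N'\to0$ is exact, so $\dim N'\le\dim N\le0+\dim N'$. For compositions use the exact sequence $\operatorname{coker}h_1\to\operatorname{coker}h_2h_1\to\operatorname{coker}h_2\to0$.

(c) Up to isomorphism, the pushout of a basic map is the basic map of the same type defined by $\alpha f$, respectively $\alpha g$. The pushout of an isomorphism is an isomorphism, and the pushout of a composition is a composition of pushouts.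

(d) If $h$ is an isomorphism or of type (ii), it is onto and $\delta=0$. If $h$ is of type (i), then $\delta$ factors through $\operatorname{coker}h\cong\operatorname{coker}Q$; the composite $g\colon R^s\to\operatorname{coker}Q\to P$ has $gQ=0$ and $g(R^s)=\delta(N')$, and we take $p\colon P\to P/g(R^s)$. In general write $h=h_2h_1$ with $h_1$ basic or an isomorphism and $h_2$ a shorter composition. From $(\delta h_2)h_1=0$ we get $p_1\in\mathcal I$ with $(p_1\delta)h_2=0$, and induction gives $p_2\in\mathcal I$ with $p_2p_1\delta=0$.
\end{proof}

A category is \emph{filtered} if it is nonempty, any two objects have morphisms to a common object, and any two parallel morphisms become equal after composing with some morphism. For a diagram of modules over an essentially small filtered category, finitely many elements of the colimit come from a single stage, and finitely many elements of a stage that vanish in the colimit are killed by a single morphism of the diagram. Consequently a map from an f.p.\ module to the colimit factors through a stage: lift the generators, then kill the finitely many relations.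

\begin{lemma}\label{lem:colim}
Let $P\in\mathrm{fp}(R)$.
\begin{itemize}
\item[(a)] For $N\in\mathrm{fp}(R)$, every $R$-map $N\to P\otimes L$ equals $(h\otimes L)^{-1}\eta_{P'}g$ for some $h\colon P\to P'$ in $\mathcal I$ and some $R$-map $g\colon N\to P'$.
\item[(b)] If $P\otimes L=0$, then $\dim P=0$.
\end{itemize}
\end{lemma}

\begin{proof}
Consider the category whose objects are the maps $h\colon P\to P'$ in $\mathcal I$ and whose morphisms from $h'\colon P\to P'$ to $h''\colon P\to P''$ are the $R$-maps $\alpha\colon P'\to P''$ with $\alpha h'=h''$. It is essentially small, since f.p.\ modules form a set up to isomorphism. It is filtered. The identity of $P$ is an object. Two objects $P\to P_1$, $P\to P_2$ map to $P\to P_1\to P_3$, where $P_1\to P_3$ is the pushout of $P\to P_2$, and this composite is in $\mathcal I$ by Lemma~\ref{lem:F}(c). Parallel morphisms $\alpha,\beta$ from $h'$ to $h''$ satisfy $(\alpha-\beta)h'=0$, so Lemma~\ref{lem:F}(d) gives $p\in\mathcal I$ with $p\alpha=p\beta$, and $p$ is a morphism from $h''$ to the object $ph''$.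

Let $P_\infty=\varinjlim P'$. It is local. A map $f\colon R^s\to P_\infty$ lifts to $f'\colon R^s\to P'$ at some stage, and in the type (i) step $P'\to P''$ defined by $f'$ the image of $f'$ has the form $\beta Q$; so $f\in\operatorname{Hom}_R(R^s,P_\infty)Q$. If $g\colon R^s\to P_\infty$ has $gQ=0$, then $g$ lifts to a stage, and at a later stage $P''$ the lift $g''$ has $g''Q=0$; the type (ii) step defined by $g''$ kills it, so $g=0$. By Lemma~\ref{lem:F}(a), a map from $P$ to a local module extends uniquely to each $P'$; by uniqueness the extensions are compatible with morphisms, so the map extends uniquely to $P_\infty$. Hence $P\to P_\infty$ has the universal property of $\eta_P$, and $P_\infty=P\otimes L$. The structure map $P'\to P_\infty$ and $(h\otimes L)^{-1}\eta_{P'}$ both extend $\eta_P$ along $h$, so they are equal. Now (a) is the factorization property of filtered colimits.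

For (b), finitely many generators of $P$ vanish in $P_\infty=0$, so they are killed by a morphism starting at the object $\mathrm{id}_P$. Such a morphism is a map $h\colon P\to P'$ in $\mathcal I$. Thus $h=0$, $P'=\operatorname{coker}h$, and $\dim P=\dim P'=0$ by Lemma~\ref{lem:F}(b).
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:loc}]
Let $N_1,N_2\in\mathrm{fp}(R)$ and let $\gamma\colon N_1\otimes L\to N_2\otimes L$ be $L$-linear. Lemma~\ref{lem:colim}(a) for $\gamma\eta_{N_1}$ gives $h\colon N_2\to N_2'$ in $\mathcal I$ and $g\colon N_1\to N_2'$ with $(h\otimes L)\gamma\eta_{N_1}=\eta_{N_2'}g=(g\otimes L)\eta_{N_1}$. Since $\eta_{N_1}(N_1)$ generates $N_1\otimes L$ over $L$, we get $\gamma=(h\otimes L)^{-1}(g\otimes L)$. The tensor product is right exact, so with $H=\operatorname{coker}g\in\mathrm{fp}(R)$,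
\begin{equation}\label{eq:frac}
\operatorname{coker}\gamma\cong H\otimes L,\qquad\dim H\le\dim N_2\le\dim N_1+\dim H,
\end{equation}
where the inequalities are (M3) for $N_1\to N_2'\to H\to0$ together with $\dim N_2'=\dim N_2$.

With $N_1=R^n$, $N_2=R^m$, \eqref{eq:frac} shows that every f.p.\ $L$-module is isomorphic to $H\otimes L$ for some $H\in\mathrm{fp}(R)$. If $\gamma$ is an isomorphism, then $H\otimes L=0$, so $\dim H=0$ by Lemma~\ref{lem:colim}(b) and $\dim N_2\le\dim N_1$; by symmetry $\dim N_1=\dim N_2$. Hence $\dim_L(N\otimes L)=\dim N$ is a well-defined function on $\mathrm{fp}(L)$. It satisfies (M1) and (M2), and (M3) is \eqref{eq:frac} applied to the first map of an exact sequence $N_1\otimes L\to N_2\otimes L\to M_3\to0$. The corresponding rank function on $L$ extends $\mathrm{rk}$.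
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

Fix the field $k$. An \emph{extension} of a $k$-algebra with rank function $(R,\mathrm{rk})$ is now a $k$-algebra $R'$ with a $k$-algebra map $\phi\colon R\to R'$ and $\mathrm{rk}'\in\mathbb P(R')$ such that $\mathrm{rk}'\circ\phi=\mathrm{rk}$. We stay within $k$-algebras because Section~\ref{sec:free} will be applied repeatedly. We write $a$ for $\phi(a)$.

\begin{lemma}\label{lem:approx}
For $a\in R$ and $N\ge1$ there are an extension $(R',\mathrm{rk}')$ of $(R,\mathrm{rk})$ and $b\in R'$ with $\mathrm{rk}'(aba-a)<1/N$.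
\end{lemma}

\begin{proof}
Let $B=aI_N$ and $s=\lfloor N\,\mathrm{rk}(a)\rfloor$. If $s=0$, then $\mathrm{rk}(a)<1/N$, and we take $R'=R$, $b=0$. Otherwise $1\le s\le\mathrm{rk}(B)$. Extend $\mathrm{rk}$ to $R\langle X,Y\rangle$ by Corollary~\ref{cor:XBY}, so that $Q=XBY$ has rank $s$, and then by Proposition~\ref{prop:loc} to $\mathrm{rk}_L$ on the universal localization $L$ at $Q$. The ring $L$ is a $k$-algebra: for $\lambda\in k$ the matrix $\lambda I_s$ commutes with $Q$, hence with $Q^{-1}$, so $\lambda$ commutes with the entries of $Q^{-1}$. For $C=YQ^{-1}X\in M_N(L)$, Lemma~\ref{lem:schur} gives $\mathrm{rk}_L(BCB-B)=N\,\mathrm{rk}(a)-s<1$.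

Let $R'=M_N(L)$, $\phi(r)=rI_N$, $b=C$ and $\mathrm{rk}'=\frac1N\mathrm{rk}_L$, where matrices over $M_N(L)$ are read as matrices over $L$. This reading respects products and block forms, and $\mathrm{rk}'(1)=\frac1N\mathrm{rk}_L(I_N)=1$, so $\mathrm{rk}'\in\mathbb P(R')$. For a matrix $A$ over $R$, the matrix $\phi(A)$ becomes the direct sum of $N$ copies of $A$ after permuting rows and columns, so $\mathrm{rk}'(\phi(A))=\mathrm{rk}(A)$. Finally $\phi(a)=B$, so $\mathrm{rk}'(aba-a)<1/N$.
\end{proof}

The extension serves one element and creates many new ones, so we iterate. The direct limit of a well-ordered chain of extensions is an extension of each member: a matrix over the limit comes from some stage; its rank there does not depend on the choices, because two representatives become equal at a later stage and ranks are preserved along the chain; and each instance of (S1)--(S4) lifts to an instance at some stage.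

\begin{lemma}\label{lem:T}
$(R,\mathrm{rk})$ has an extension $(T,\mathrm{rk}_T)$ such that for all $a\in T$ and $N\ge1$ there is $b\in T$ with $\mathrm{rk}_T(aba-a)<1/N$.
\end{lemma}

\begin{proof}
Enumerate $R\times\mathbb N_{\ge1}$ as $(a_\alpha,N_\alpha)_{\alpha<\kappa}$ with $\kappa$ an ordinal. Define a chain by $R^{0}=R$, by applying Lemma~\ref{lem:approx} to the image of $a_\alpha$ in $R^\alpha$ and $N_\alpha$ to obtain $R^{\alpha+1}$, and by taking direct limits at limit ordinals. Since ranks are preserved along the chain, $R^*=R^\kappa$ contains, for all $a\in R$ and $N\ge1$, an element $b$ with $\mathrm{rk}(aba-a)<1/N$. Put $R_0=R$, $R_{i+1}=R_i^*$ and $T=\varinjlim R_i$. Each $a\in T$ comes from some $R_i$, and the required $b$ comes from $R_{i+1}$.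
\end{proof}

In $T$ the element $b$ depends on $N$. To obtain an exact generalized inverse we treat the whole sequence of approximate ones as a single element and divide out what has rank zero in the limit. Let $\mathcal F$ be a nonprincipal ultrafilter on $\mathbb N_{\ge1}$. Every bounded real sequence $(r_n)$ has a limit $\lim_{\mathcal F}r_n$, the unique $r$ with $\{n:|r_n-r|<\epsilon\}\in\mathcal F$ for all $\epsilon>0$. This limit preserves sums and weak inequalities, and it equals the ordinary limit when that exists, because $\mathcal F$ contains all cofinite sets.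

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $T$ be as in Lemma~\ref{lem:T} and $\Pi=T^{\mathbb N_{\ge1}}$. A matrix over $\Pi$ is a sequence $A=(A_n)$ of matrices of one size over $T$, whose ranks are bounded by (E2). Put $\mathrm{rk}_\Pi(A)=\lim_{\mathcal F}\mathrm{rk}_T(A_n)$. The axioms hold for each $n$ and pass to the limit, so $\mathrm{rk}_\Pi\in\mathbb P(\Pi)$. Let $J=\{x\in\Pi:\mathrm{rk}_\Pi(x)=0\}$. By (E3) and (S2), $J$ is a two-sided ideal, and $1\notin J$. By (E3), matrices with entries in $J$ have rank $0$, and $\mathrm{rk}_\Pi(A)$ depends only on $A$ modulo $J$. So $\mathrm{rk}_\Pi$ induces a function $\mathrm{rk}'$ on matrices over $U=\Pi/J$. It is a rank function, as one sees by lifting an instance of an axiom to $\Pi$ with zero blocks lifted to zero, and $\mathrm{rk}'(x)=0$ for $x\in U$ only if $x=0$, by the definition of $J$.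

Let $x\in U$ be the class of $(a_n)$. Choose $b_n\in T$ with $\mathrm{rk}_T(a_nb_na_n-a_n)<1/n$, and let $y$ be the class of $(b_n)$. Then $\mathrm{rk}'(xyx-x)=0$, so $xyx=x$, and $U$ is von Neumann regular. The composite of $R\to T$ with the map $T\to U$ given by constant sequences pulls $\mathrm{rk}'$ back to $\mathrm{rk}$.
\end{proof}

\section{Arbitrary rings}\label{sec:B}

Condition (2) of Theorem~\ref{thm:B} says that, as far as rank can tell, the central element $p$ behaves like a central idempotent. A central idempotent $c$ splits $R$ as $cR\times R/cR$, and Lemma~\ref{lem:split} splits the rank function in the same way. For example, the average of the rank functions on $\mathbb Z$ pulled back from $\mathbb F_2$ and from $\mathbb Q$ has $\mathrm{rk}(2)=\mathrm{rk}(4)=\frac12$, and $A\mapsto\mathrm{rk}(2A)$ is the half that comes from $\mathbb Q$. The tool is the Frobenius inequality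
\begin{equation}\label{eq:frob}
\mathrm{rk}(XY)+\mathrm{rk}(YZ)\le\mathrm{rk}(Y)+\mathrm{rk}(XYZ).
\end{equation}
To prove it, start from $\left(\begin{smallmatrix}Y&0\\0&XYZ\end{smallmatrix}\right)$, add $X$ times the first row to the second, subtract the first column times $Z$ from the second, and swap the columns. The result is $\left(\begin{smallmatrix}-YZ&Y\\0&XY\end{smallmatrix}\right)$, and (S4) applies.

\begin{lemma}\label{lem:split}
Let $\mathrm{rk}\in\mathbb P(R)$ and let $c\in R$ be central with $\mathrm{rk}(c^2)=\mathrm{rk}(c)$. Put $\tau=1-\mathrm{rk}(c)$.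
\begin{itemize}
\item[(a)] $\mathrm{rk}(c^2A)=\mathrm{rk}(cA)$ for all matrices $A$.
\item[(b)] $\mathrm{rk}(A)=\mathrm{rk}(cA)+\delta(A)$ for all $A$, where $\delta=0$ if $\tau=0$, and $\delta$ is $\tau$ times a rank function pulled back from $\mathbb P(R/cR)$ if $\tau>0$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $A$ have size $m\times n$. (a) Inequality \eqref{eq:frob} with $X=A$, $Y=Z=cI_n$ reads $\mathrm{rk}(cA)+n\,\mathrm{rk}(c^2)\le n\,\mathrm{rk}(c)+\mathrm{rk}(c^2A)$, so $\mathrm{rk}(cA)\le\mathrm{rk}(c^2A)$. The reverse inequality is (S2).

(b) Put $\delta(A)=\mathrm{rk}[A\,|\,cI_m]-m\,\mathrm{rk}(c)$. The cokernel over $R/cR$ of the reduction $\bar A$ is $\operatorname{coker}[A\,|\,cI_m]$ as an $R$-module. So f.p.\ $R/cR$-modules are f.p.\ over $R$, the restriction of $\dim$ to them satisfies (M2) and (M3) and has the value $\tau$ at $R/cR$, and $\delta(A)=m\tau-\dim\operatorname{coker}\bar A$. If $\tau=0$, then $\dim\operatorname{coker}\bar A\le m\tau=0$ and $\delta=0$. If $\tau>0$, then $\tau^{-1}\dim$ is a module rank function on $R/cR$, and $\tau^{-1}\delta(A)$ is the rank of $\bar A$ for the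 corresponding matrix rank function. It remains to show
\begin{equation}\label{eq:split}
\mathrm{rk}[A\,|\,cI_m]+\mathrm{rk}(cA)=\mathrm{rk}(A)+m\,\mathrm{rk}(c).
\end{equation}
For $\le$, a row operation, (E1) and (S4) in lower triangular form give
\begin{align*}
\mathrm{rk}(A)+m\,\mathrm{rk}(c)&=\mathrm{rk}\begin{pmatrix}A&cI_m\\0&cI_m\end{pmatrix}=\mathrm{rk}\begin{pmatrix}A&cI_m&0\\0&cI_m&cA\end{pmatrix}\\
&\ge\mathrm{rk}[A\,|\,cI_m]+\mathrm{rk}(cA),
\end{align*}
where the third block column is the second times $A$ minus the first times $c$. For $\ge$, apply \eqref{eq:frob} with $X=cI_m$, $Y=[A\,|\,cI_m]$, $Z=\left[\begin{smallmatrix}I_n\\0\end{smallmatrix}\right]$ to get $\mathrm{rk}(cY)+\mathrm{rk}(A)\le\mathrm{rk}(Y)+\mathrm{rk}(cA)$. Since $c^2I_m$ is a right multiple of $cY$, we have $\mathrm{rk}(cY)\ge m\,\mathrm{rk}(c^2)=m\,\mathrm{rk}(c)$.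
\end{proof}

In (b) the hypothesis enters only in the last equality. Without it \eqref{eq:split} fails: on $\mathbb Z/4$ with $A=c=2$ the left side is $\frac12$ and the right side is $1$.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(1)$\Rightarrow$(2) is \eqref{eq:obstruction}.

(2)$\Rightarrow$(3). We split off one prime at a time; what remains in the limit lives in characteristic zero. Let $p_1,p_2,\dots$ be the primes and put $\rho_j(A)=\mathrm{rk}(p_1\cdots p_jA)$, with $\rho_0=\mathrm{rk}$. For an integer $q$ we have $qAB=(qA)B=A(qB)$, and multiplication by $q$ preserves block forms, so $\rho_j$ satisfies (S2)--(S4) and $\rho_j(0)=0$. A nonnegative function $\rho$ with these properties has $\rho(A)\le\rho(I_m)=m\rho(1)$, so either $\rho=0$ or $\rho/\rho(1)\in\mathbb P(R)$.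

By Lemma~\ref{lem:split}(a) for $\mathrm{rk}$, $c=p$ and the matrix $p_1\cdots p_j\cdot 1$, we have $\rho_j(p^2)=\rho_j(p)$ for every prime $p$. If $\rho_j\ne0$, Lemma~\ref{lem:split}(b) for $\rho_j/\rho_j(1)$ and $c=p=p_{j+1}$ gives
\[
\rho_j=\rho_{j+1}+t_{p}\,\mathrm{rk}_{p}
\]
with $t_p\ge0$ and, if $t_p>0$, with $\mathrm{rk}_p$ pulled back from $\mathbb P(R/pR)$; the last term is omitted if $t_p=0$. If $\rho_j=0$, then $\rho_{j+1}=0$ and we put $t_p=0$. Hence $\mathrm{rk}=\sum_{i\le j}t_{p_i}\mathrm{rk}_{p_i}+\rho_j$ for all $j$. The functions $\rho_j$ decrease pointwise to a limit $\rho_\infty$, which satisfies (S2)--(S4) and $\rho_\infty(0)=0$, and $\mathrm{rk}=\sum_pt_p\,\mathrm{rk}_p+\rho_\infty$. Put $t_0=\rho_\infty(1)$. Evaluating at $1$ gives $t_0+\sum_pt_p=1$. If $t_0=0$, then $\rho_\infty=0$ and we are done.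

Let $t_0>0$. For $i\le j$ and $A'=\prod_{l\le j,\,l\ne i}p_l\cdot A$, Lemma~\ref{lem:split}(a) gives
\[
\rho_j(p_iA)=\mathrm{rk}(p_i^2A')=\mathrm{rk}(p_iA')=\rho_j(A).
\]
Letting $j\to\infty$, and noting that signs do not affect rank, we get $\rho_\infty(qA)=\rho_\infty(A)$ for all integers $q\ne0$. The ring $R\otimes_{\mathbb Z}\mathbb Q$ is the localization of $R$ at the nonzero integers: each matrix over it has the form $A/n$ with $A$ over $R$ and $n\ne0$, and $A/n=A'/n'$ if and only if $qn'A=qnA'$ over $R$ for some integer $q\ne0$. So $A/n\mapsto\rho_\infty(A)/t_0$ is well defined. It satisfies (S1), it satisfies (S2) because $(A/n)(B/n')=AB/nn'$, and it satisfies (S3), (S4) because all blocks can be written with a common denominator. Its pullback $\mathrm{rk}_0$ to $R$ is $\rho_\infty/t_0$.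

(3)$\Rightarrow$(1). Let $\Lambda$ be the set of indices $i$ among $0$ and the primes with $t_i>0$. The ring $R/pR$ is an $\mathbb F_p$-algebra and $R\otimes_{\mathbb Z}\mathbb Q$ is a $\mathbb Q$-algebra. By Theorem~\ref{thm:A}, for each $i\in\Lambda$ there are a regular ring $U_i$, a homomorphism $\phi_i\colon R\to U_i$ and $\mathrm{rk}'_i\in\mathbb P(U_i)$ with $\mathrm{rk}_i=\mathrm{rk}_i'\circ\phi_i$. The product $U=\prod_{i\in\Lambda}U_i$ is regular, since $aba=a$ can be solved in each coordinate. For a matrix $(A_i)_i$ over $U$ put $\mathrm{rk}'((A_i)_i)=\sum_{i\in\Lambda}t_i\,\mathrm{rk}'_i(A_i)$. The series converges by (E2), the axioms hold term by term, and $\mathrm{rk}'(1)=\sum_it_i=1$. The homomorphism $(\phi_i)_i\colon R\to U$ pulls $\mathrm{rk}'$ back to $\mathrm{rk}$.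
\end{proof}

\begin{thebibliography}{9}
\bibitem{HL} Tsz Fun Hung and Hanfeng Li, \emph{Malcolmson semigroups}, arXiv:2201.01432 (2022).
\end{thebibliography}
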